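\title{The reflexivity relation on semidualizing modules is not transitive}

\begin{abstract}
For semidualizing complexes $C,C'$ over a commutative Noetherian ring, write $[C]\trianglelefteq[C']$ when $C'$ is $C$-reflexive. We show that this relation need not be transitive, even for semidualizing modules over a finite-dimensional local algebra over any prescribed field. More precisely, a relation on a finite set is induced by $\trianglelefteq$ over some local ring if and only if it is reflexive and has no nontrivial cycles. The construction starts from a $2\times2$ matrix of square zero over a $10$-dimensional algebra that is exact while its transpose is not.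
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $R$ be a commutative Noetherian ring and $\mathsf{D}(R)$ its derived category. An $R$-complex $X$ is \emph{homologically finite} if $\bigoplus_i \mathrm{H}_i(X)$ is a finitely generated $R$-module. A homologically finite complex $K$ is \emph{semidualizing} if the homothety morphism $R\to\mathbf{R}\mathrm{Hom}_R(K,K)$, which sends $1$ to the identity of $K$, is an isomorphism in $\mathsf{D}(R)$. Thus a finitely generated module $C$ is semidualizing if and only if the homothety map $R\to\operatorname{Hom}_R(C,C)$ is bijective and $\operatorname{Ext}^m_R(C,C)=0$ for all $m>0$.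

A semidualizing complex $K$ defines a dual $\mathbf{R}\mathrm{Hom}_R(-,K)$, and one asks which complexes are recovered from their duals. A homologically finite complex $X$ is \emph{$K$-reflexive} if $\mathbf{R}\mathrm{Hom}_R(X,K)$ is homologically bounded (its homology vanishes in all but finitely many degrees) and the biduality morphism
\[
\delta^K_X\colon X\to\mathbf{R}\mathrm{Hom}_R(\mathbf{R}\mathrm{Hom}_R(X,K),K)
\]
is an isomorphism in $\mathsf{D}(R)$.

Let $\mathfrak{S}(R)$ be the set of shift-isomorphism classes $[K]$ of semidualizing complexes, and let $\mathfrak{S}_0(R)$ be the set of isomorphism classes of semidualizing modules. Two nonzero modules that are isomorphic in $\mathsf{D}(R)$ up to shift are isomorphic, as one sees from their homology, so $\mathfrak{S}_0(R)$ is a subset of $\mathfrak{S}(R)$. Write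
\[
[C]\trianglelefteq[C']\quad\text{if $C'$ is $C$-reflexive.}
\]

\begin{example}\label{ex:basic}
Let $C$ be a semidualizing $R$-complex.
\begin{enumerate}
\item[(a)] The module $R$ is semidualizing. We have $\mathbf{R}\mathrm{Hom}_R(R,C)\simeq C$, and $\delta^C_R$ is the homothety morphism of $C$. Hence $[C]\trianglelefteq[R]$.
\item[(b)] The complex $\mathbf{R}\mathrm{Hom}_R(C,C)\simeq R$ is homologically bounded, and the composite of $\delta^C_C$ with the isomorphism $\mathbf{R}\mathrm{Hom}_R(\mathbf{R}\mathrm{Hom}_R(C,C),C)\to\mathbf{R}\mathrm{Hom}_R(R,C)$ induced by homothety is the canonical isomorphism $C\to\mathbf{R}\mathrm{Hom}_R(R,C)$. Hence $[C]\trianglelefteq[C]$.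
\item[(c)] Let $R$ be a finite-dimensional algebra over a field $k$ and $E_R=\operatorname{Hom}_k(R,k)$. The functor $\operatorname{Hom}_R(-,E_R)\cong\operatorname{Hom}_k(-,k)$ is exact, so $E_R$ is injective and $\mathbf{R}\mathrm{Hom}_R(X,E_R)\simeq\operatorname{Hom}_k(X,k)$. The biduality map of $X$ becomes the evaluation map from $X$ to its double $k$-dual, which is an isomorphism on homology when $X$ is homologically finite. For $X=R$ this says that $E_R$ is semidualizing, and for $X=C$ it says that $[E_R]\trianglelefteq[C]$.
\end{enumerate}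
\end{example}

So $\trianglelefteq$ is reflexive, and over a local ring it is also antisymmetric (Corollary~\ref{cor:cycles}). The remaining axiom of a partial order is the subject of the following question, posed by Sather-Wagstaff \cite{SW} as one that has been of interest in the area for some time.

\medskip
\noindent\textbf{Question.} \emph{If $[C]\trianglelefteq[C']$ and $[C']\trianglelefteq[C'']$, must one have $[C]\trianglelefteq[C'']$? That is, is $\trianglelefteq$ always transitive on $\mathfrak{S}(R)$? Is it always transitive on $\mathfrak{S}_0(R)$?}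
\medskip

There are reasons to expect a positive answer. Over a local ring, $[C]\trianglelefteq[C']$ yields a factorization $C\simeq C'\otimes^{\mathbf{L}}_RX$ with $X=\mathbf{R}\mathrm{Hom}_R(C',C)$ (Proposition~\ref{prop:factor}), so the relation resembles divisibility. From $C\simeq C'\otimes^{\mathbf{L}}_RX$ and $C'\simeq C''\otimes^{\mathbf{L}}_RX'$ one gets $C\simeq C''\otimes^{\mathbf{L}}_R(X'\otimes^{\mathbf{L}}_RX)$, and $X'\otimes^{\mathbf{L}}_RX$ is the natural candidate for $\mathbf{R}\mathrm{Hom}_R(C'',C)$. Small examples also show nothing. Over a finite-dimensional local algebra $R$, three classes that violate transitivity are pairwise distinct, and by Example~\ref{ex:basic} and antisymmetry none of them is the greatest class $[R]$ or the least class $[E_R]$, while $[R]\ne[E_R]$; so $\mathfrak{S}(R)$ has at least five elements. The weak point of the divisibility heuristic is that $X'\otimes^{\mathbf{L}}_RX$ has no reason to be homologically bounded, and the answer is in fact negative.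

Fix a field $k$ for the whole paper and put $[n]=\{1,\dots,n\}$.

\begin{theorem}\label{thm:A}
There are a finite-dimensional commutative local $k$-algebra $T$ and semidualizing $T$-modules $C,C',C''$ such that $[C]\trianglelefteq[C']$ and $[C']\trianglelefteq[C'']$, but $\operatorname{Ext}^m_T(C'',C)\ne0$ for all $m\ge1$. In particular $[C]\ntrianglelefteq[C'']$, so $\trianglelefteq$ is not transitive on $\mathfrak{S}_0(T)$, hence not on $\mathfrak{S}(T)$.
\end{theorem}

The construction behind Theorem~\ref{thm:A} starts from a family of semidualizing modules ordered like the subsets of $[n]$ and then forbids any chosen set of differences.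

\begin{theorem}\label{thm:B}
Let $n\ge1$ and let $\mathcal{F}$ be any set of nonempty subsets of $[n]$. There are a finite-dimensional commutative local $k$-algebra $T$ and pairwise nonisomorphic semidualizing $T$-modules $C_I$, indexed by the subsets $I\subseteq[n]$ with $I\notin\mathcal{F}$, such that for $I,J\notin\mathcal{F}$
\[
[C_I]\trianglelefteq[C_J]\iff J\subseteq I\ \text{ and }\ I\setminus J\notin\mathcal{F}.
\]
\end{theorem}

The empty set must be excluded from $\mathcal{F}$, because $I\setminus I=\varnothing$ and $\trianglelefteq$ is reflexive. Theorem~\ref{thm:B} is flexible enough to determine all finite configurations. A set $P$ with a relation $\rho$ is \emph{isomorphic to an induced subrelation} of $(\mathfrak{S},\trianglelefteq)$ if there is an injective map $\phi\colon P\to\mathfrak{S}$ such that $x\mathrel{\rho}y\iff\phi(x)\trianglelefteq\phi(y)$.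

\begin{theorem}\label{thm:C}
Let $\rho$ be a relation on a finite set $P$. The following are equivalent.
\begin{enumerate}
\item[(1)] $(P,\rho)$ is isomorphic to an induced subrelation of $(\mathfrak{S}(R),\trianglelefteq)$ for some Noetherian local ring $R$.
\item[(2)] $(P,\rho)$ is isomorphic to an induced subrelation of $(\mathfrak{S}_0(T),\trianglelefteq)$ for some finite-dimensional commutative local $k$-algebra $T$.
\item[(3)] $\rho$ is reflexive and its transitive closure is antisymmetric; that is, $\rho$ has no nontrivial cycles.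
\end{enumerate}
\end{theorem}

Thus over local rings the only general laws that constrain finite configurations in $(\mathfrak{S},\trianglelefteq)$ are reflexivity and the absence of cycles.

The plan is as follows. Section~\ref{sec:matrix} exhibits an algebra $\Lambda$ and two periodic complexes of free modules that tell $\Lambda$ and $E_\Lambda$ apart in opposite ways. Section~\ref{sec:tensor} builds the modules $E_I$ over $R=\Lambda^{\otimes n}$ and describes their base change to a trivial extension $T=R\ltimes M$. Section~\ref{sec:two} shows for $n=2$ how a choice of $M$ destroys one relation, and Section~\ref{sec:general} does this in general and proves Theorem~\ref{thm:A}. Sections~\ref{sec:factor} and~\ref{sec:BC}, which are not needed for Theorem~\ref{thm:A}, prove Theorems~\ref{thm:B} and~\ref{thm:C}.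

\section{Conventions and a criterion for reflexivity}\label{sec:conv}

Complexes are graded homologically, $\Sigma^a$ is the shift by $a$, and $\simeq$ denotes isomorphism in the derived category. A complex is \emph{acyclic} if its homology is zero. For modules, $\operatorname{Ext}^m_R(X,Y)=\mathrm{H}_{-m}(\mathbf{R}\mathrm{Hom}_R(X,Y))$ and $\operatorname{Tor}^R_m(X,Y)=\mathrm{H}_m(X\otimes^{\mathbf{L}}_RY)$. If $K\to I$ is an injective resolution of a homologically finite complex, with $I_i=0$ for $i\gg0$, then $\operatorname{Hom}_R(-,I)$ preserves quasi-isomorphisms and represents $\mathbf{R}\mathrm{Hom}_R(-,K)$, and $\delta^K_X$ is represented by the map $X\to\operatorname{Hom}_R(\operatorname{Hom}_R(X,I),I)$, $x\mapsto(\varphi\mapsto(-1)^{|x||\varphi|}\varphi(x))$.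

For modules $B$ and $X$ over a ring $A$ let
\[
\theta^B_X\colon X\to\operatorname{Hom}_A(B,B\otimes_AX),\qquad x\mapsto(y\mapsto y\otimes x).
\]
This map is natural in $X$ and compatible with finite direct sums in $X$, and $\theta^B_A$ is the homothety map of $B$. All relations $\trianglelefteq$ that we construct come from the next lemma.

\begin{lemma}\label{lem:criterion}
Let $B,B'$ be finitely generated modules over a commutative Noetherian ring $A$. Assume that $C=B\otimes_AB'$ is semidualizing, that $\operatorname{Ext}^m_A(B,C)=0=\operatorname{Ext}^m_A(B',C)$ for $m>0$, and that $\theta^B_{B'}$ and $\theta^{B'}_B$ are isomorphisms. Then $B$ is $C$-reflexive.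
\end{lemma}

\begin{proof}
Write $X^\dagger=\operatorname{Hom}_A(X,C)$ and let $\iota\colon C\to I$ be an injective resolution. Since $B^\dagger\cong B'$, the two vanishing hypotheses say that $\operatorname{Hom}_A(B,\iota)\colon B^\dagger\to\operatorname{Hom}_A(B,I)$ and $\operatorname{Hom}_A(B^\dagger,\iota)\colon B^{\dagger\dagger}\to\operatorname{Hom}_A(B^\dagger,I)$ are quasi-isomorphisms. In particular $\mathbf{R}\mathrm{Hom}_A(B,C)\simeq B^\dagger$ is homologically bounded. Restriction along the first map is a quasi-isomorphism $\operatorname{Hom}_A(\operatorname{Hom}_A(B,I),I)\to\operatorname{Hom}_A(B^\dagger,I)$. Its composite with $\delta^C_B$ sends $y$ to $\psi\mapsto\iota\psi(y)$, and so does the composite of the ordinary biduality map $\beta\colon B\to B^{\dagger\dagger}$ with $\operatorname{Hom}_A(B^\dagger,\iota)$. Hence $\delta^C_B$ is an isomorphism if and only if $\beta$ is bijective. The composite of $\beta$ with the bijection $\operatorname{Hom}_A(\theta^B_{B'},C)\colon B^{\dagger\dagger}\to\operatorname{Hom}_A(B',C)$ sends $y$ to $x\mapsto y\otimes x$.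 Up to the symmetry $B'\otimes_AB\cong B\otimes_AB'$ this is the bijection $\theta^{B'}_B$.
\end{proof}

We use two textbook facts. The first is the computation of Ext by acyclic coresolutions: if $0\to X\to Y^0\to Y^1\to\cdots$ is an exact sequence of modules and $\operatorname{Ext}^m(B,Y^j)=0$ for all $m>0$ and all $j$, then $\operatorname{Ext}^m(B,X)$ is the $m$-th cohomology of $\operatorname{Hom}(B,Y^\bullet)$.

The second is the K\"unneth formula over a field, which we need also in a periodic form. A \emph{$\mathbb{Z}/2$-graded complex} $\Phi$ consists of modules $\Phi_0,\Phi_1$ and maps $\partial\colon\Phi_0\to\Phi_1$, $\partial\colon\Phi_1\to\Phi_0$ with $\partial\partial=0$. We also view it as the $2$-periodic complex $\cdots\to\Phi_1\to\Phi_0\to\Phi_{-1}\to\cdots$ in which $\Phi_m$ depends only on the parity of $m$. The tensor product of $\mathbb{Z}/2$-graded complexes is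
\[
(\Phi\otimes\Psi)_i=\bigoplus_{a+b=i\ \text{in}\ \mathbb{Z}/2}\Phi_a\otimes\Psi_b,\qquad\partial(x\otimes y)=\partial x\otimes y+(-1)^ax\otimes\partial y\quad(x\in\Phi_a).
\]
The sum has two terms, whereas the tensor product of the corresponding unbounded complexes has infinitely many in each degree; this is why we grade by $\mathbb{Z}/2$. For complexes of $k$-vector spaces, graded by $\mathbb{Z}$ or by $\mathbb{Z}/2$, the natural map $\mathrm{H}(\Phi)\otimes_k\mathrm{H}(\Psi)\to\mathrm{H}(\Phi\otimes_k\Psi)$ is an isomorphism. Indeed, choose complements of the boundaries $B_i$ in the cycles and complements $W_i$ of the cycles in $\Phi_i$. Since $\partial\colon W_i\to B_{i-1}$ is bijective, $\Phi$ is the direct sum of its homology and the contractible complex $B\oplus W$, and the tensor product of a contractible complex with any complex is contractible.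

\section{An exact matrix whose transpose is not exact}\label{sec:matrix}

Let $\Lambda$ be a finite-dimensional commutative $k$-algebra and $E=\operatorname{Hom}_k(\Lambda,k)$. We want a complex of free modules that is acyclic but loses acyclicity when tensored with $E$, and a second one that does the opposite. One matrix provides both. Let $A$ be a $2\times2$ matrix over $\Lambda$ with $A^2=0$, acting on columns. Put $H(A)=\ker A/\operatorname{im}A$, and let $\Phi(A)$ be the $\mathbb{Z}/2$-graded complex with $\Phi(A)_0=\Phi(A)_1=\Lambda^2$ and both differentials equal to $A$. Its homology is $H(A)$ in both degrees. The transpose satisfies $(A^\top)^2=(A^2)^\top=0$ because $\Lambda$ is commutative.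

\begin{lemma}\label{lem:transpose}
The homology of $E\otimes_\Lambda\Phi(A)$ is, in both degrees, $k$-dual to $H(A^\top)$.
\end{lemma}

\begin{proof}
The complex $E\otimes_\Lambda\Phi(A)$ has terms $E^2$ and differentials $A$. The pairing $\langle\lambda,\xi\rangle=\sum_i\xi_i(\lambda_i)$ identifies $\Lambda^2$ with the $k$-dual of $E^2$, and $\langle\lambda,A\xi\rangle=\sum_{i,j}\xi_j(A_{ij}\lambda_i)=\langle A^\top\lambda,\xi\rangle$. So the $k$-dual of $E\otimes_\Lambda\Phi(A)$ is $\Phi(A^\top)$, and $k$-duality commutes with homology.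
\end{proof}

We therefore need a matrix $d$ with $H(d)=0$ and $H(d^\top)\ne0$. As $\operatorname{Hom}_\Lambda(\Phi(d),\Lambda)\cong\Phi(d^\top)$, this asks for an acyclic complex of free modules whose $\Lambda$-dual is not acyclic; such a complex is called acyclic but not totally acyclic. The matrix $d$ cannot be symmetric, so a $1\times1$ matrix would not do, and by Lemma~\ref{lem:transpose} no such $d$ exists when $E\cong\Lambda$.

From now on $\Lambda=k\oplus V\oplus N$, where $V$ has basis $p,q,r,s,w$ and $N$ has basis $f_1,f_2,f_3,f_4$. The unit is $1\in k$, we set $VN=NV=N^2=0$, and products in $V$ are given by the symmetric table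
\[
\begin{array}{c|ccccc}
 & p & q & r & s & w\\ \hline
p & f_4 & 0 & 0 & f_3 & f_2\\
q & 0 & f_1 & -f_4 & 0 & 0\\
r & 0 & -f_4 & f_2 & 0 & 0\\
s & f_3 & 0 & 0 & f_4 & f_1\\
w & f_2 & 0 & 0 & f_1 & 0
\end{array}
\]
Every product of three elements of $\mathfrak{m}=V\oplus N$ is zero however it is bracketed, so $\Lambda$ is associative. It is a commutative graded local $k$-algebra of dimension $10$, with $k,V,N$ in degrees $0,1,2$ and residue field $k$. Let
\[
d=\begin{pmatrix}p&q\\ r&s\end{pmatrix},\qquad d^2=\begin{pmatrix}p^2+qr&pq+qs\\ rp+sr&rq+s^2\end{pmatrix}=\begin{pmatrix}f_4-f_4&0\\0&-f_4+f_4\end{pmatrix}=0 .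
\]
The dimensions are forced to differ by one: $H(d)=0$ requires $d\colon V^2\to N^2$ to be onto with the $2$-dimensional kernel $d(k^2)$, so that $2\dim V-2\dim N=2$.

\begin{proposition}\label{prop:table}
We have $H(d)=0$ and $H(d^\top)\ne0$. Consequently:
\[
\begin{array}{c|cc}
 & \Lambda\otimes_\Lambda- & E\otimes_\Lambda-\\ \hline
\Phi(d) & \text{acyclic} & \text{homology nonzero in both degrees}\\
\Phi(d^\top) & \text{homology nonzero in both degrees} & \text{acyclic}
\end{array}
\]
In particular, $E$ is not a free $\Lambda$-module.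
\end{proposition}

\begin{proof}
Both matrices raise degrees by one, so kernels and images are graded subspaces of $\Lambda^2=k^2\oplus V^2\oplus N^2$. We have $d(f,g)=(pf+qg,\,rf+sg)$. In degree $0$, the vectors $d(1,0)=(p,r)$ and $d(0,1)=(q,s)$ are linearly independent. In degree $1$ the values on a basis of $V^2$ are
\[
\begin{array}{c|ccccc}
v & p & q & r & s & w\\ \hline
d(v,0)=(pv,rv) & (f_4,0) & (0,-f_4) & (0,f_2) & (f_3,0) & (f_2,0)\\
d(0,v)=(qv,sv) & (0,f_3) & (f_1,0) & (-f_4,0) & (0,f_4) & (0,f_1)
\end{array}
\]
All eight vectors $(f_i,0)$ and $(0,f_i)$ occur, so $d\colon V^2\to N^2$ is onto and its kernel has dimension $10-8=2$. This kernel contains $d(k^2)$, so it equals $d(k^2)$. Hence $\ker d=d(k^2)\oplus N^2=\operatorname{im}d$.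

For the transpose, $d^\top(f,g)=(pf+rg,\,qf+sg)$, so $d^\top(w,-r)=(pw-r^2,\,qw-sr)=(f_2-f_2,\,0)=0$. The degree-one part of $\operatorname{im}d^\top$ is spanned by $(p,q)$ and $(r,s)$ and does not contain $(w,-r)$. Hence $H(d^\top)\ne0$.

The second column of the table in the statement follows from Lemma~\ref{lem:transpose}. Tensoring with a free module preserves acyclicity, so the first row shows that $E$ is not free.
\end{proof}

Besides Proposition~\ref{prop:table}, the only property of $\Lambda$ used below is that it is a finite-dimensional local algebra with residue field $k$. By Example~\ref{ex:basic}(c), $E$ is a semidualizing $\Lambda$-module.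

\section{Tensor products and trivial extensions}\label{sec:tensor}

Over $\Lambda$ we have the two semidualizing modules $\Lambda$ and $E$. Tensor products over $k$ turn them into $2^n$ modules. Fix $n\ge1$ and let $R=\Lambda_1\otimes_k\cdots\otimes_k\Lambda_n$ with every $\Lambda_i=\Lambda$. The ideal generated by the maximal ideals of the factors is nilpotent with quotient $k$, so $R$ is a finite-dimensional local $k$-algebra with residue field $k$. For $I\subseteq[n]$ put
\[
E_I=N^I_1\otimes_k\cdots\otimes_kN^I_n,\qquad N^I_i=E\ \text{ if }i\in I,\qquad N^I_i=\Lambda\ \text{ if }i\notin I .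
\]
Thus $E_\varnothing=R$ and $E_{[n]}\cong\operatorname{Hom}_k(R,k)$. For $\Lambda$-modules $X_i,Y_i$ there are natural maps
\begin{equation}\label{eq:tensor}
\begin{gathered}
\Big(\bigotimes_kX_i\Big)\otimes_R\Big(\bigotimes_kY_i\Big)\cong\bigotimes_k(X_i\otimes_\Lambda Y_i),\\
\bigotimes_k\operatorname{Hom}_\Lambda(X_i,Y_i)\to\operatorname{Hom}_R\Big(\bigotimes_kX_i,\bigotimes_kY_i\Big).
\end{gathered}
\end{equation}
The first is always bijective. The second is bijective when all $X_i$ are finitely generated and free, since additivity reduces this to the case $X_i=\Lambda$.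

\begin{lemma}\label{lem:EI}
Let $J,K\subseteq[n]$ be disjoint and $I=J\cup K$.
\begin{enumerate}
\item[(a)] $E_J\otimes_RE_K\cong E_I$, and $\operatorname{Tor}^R_m(E_J,E_K)=0$ for $m>0$.
\item[(b)] $\operatorname{Ext}^m_R(E_J,E_I)=0$ for $m>0$, and $\theta^{E_J}_{E_K}\colon E_K\to\operatorname{Hom}_R(E_J,E_I)$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
For $i\in J$ let $P_i$ be a resolution of $E$ by finitely generated free $\Lambda$-modules, and for $i\notin J$ let $P_i=\Lambda$. By the K\"unneth formula $P=\bigotimes_kP_i$ is a free resolution of $E_J$ over $R$.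

(a) By \eqref{eq:tensor}, $P\otimes_RE_K\cong\bigotimes_k(P_i\otimes_\Lambda N^K_i)$. The $i$-th factor is $P_i$ for $i\in J$, because then $i\notin K$, and it is $N^K_i$ for $i\notin J$. Its homology is $N^I_i$ in degree $0$. So the homology of $P\otimes_RE_K$ is $E_I$, in degree $0$.

(b) By \eqref{eq:tensor}, $\operatorname{Hom}_R(P,E_I)\cong\bigotimes_k\operatorname{Hom}_\Lambda(P_i,N^I_i)$; each degree involves finitely many summands because the $P_i$ vanish in negative degrees. For $i\in J$ the $i$-th factor computes $\operatorname{Ext}^*_\Lambda(E,E)$, which is concentrated in degree $0$, and for $i\notin J$ it is a module in degree $0$. This gives the vanishing, and it shows that the natural map $\bigotimes_k\operatorname{Hom}_\Lambda(N^J_i,N^I_i)\to\operatorname{Hom}_R(E_J,E_I)$ is bijective. The map $\theta^{E_J}_{E_K}$ is the composite of this bijection with the tensor product of the maps $\theta^{N^J_i}_{N^K_i}$ over $\Lambda$. These are the homothety isomorphism $\Lambda\to\operatorname{Hom}_\Lambda(E,E)$ for $i\in J$ and the canonical isomorphism $N^K_i\to\operatorname{Hom}_\Lambda(\Lambda,N^K_i)$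 for $i\notin J$.
\end{proof}

With $K=\varnothing$, part (b) says that each $E_I$ is semidualizing, and Lemma~\ref{lem:criterion} then gives $[E_I]\trianglelefteq[E_J]$ whenever $J\subseteq I$, with $\mathbf{R}\mathrm{Hom}_R(E_J,E_I)\simeq E_{I\setminus J}$. These relations are transitive. To break some of them we change the ring, and we want a ring $T$ whose structure as an $R$-module we can prescribe. For a finitely generated $R$-module $M$ the \emph{trivial extension} $T=R\ltimes M$ is the $R$-module $R\oplus M$ with multiplication $(a,x)(b,y)=(ab,ay+bx)$. It is a finite-dimensional commutative $k$-algebra. It is local, because $\mathfrak{m}_R\oplus M$ is a nilpotent ideal with quotient $k$. The composite of the ring homomorphisms $R\to T\to T/M=R$ is the identity. Put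
\[
C_I=E_I\otimes_RT,\qquad\text{so that}\quad C_\varnothing=T\quad\text{and}\quad C_I\cong E_I\oplus(E_I\otimes_RM)\ \text{ over }R .
\]

\begin{lemma}\label{lem:base}
Let $M$ be a finitely generated $R$-module, $T=R\ltimes M$, and $I,J,K\subseteq[n]$.
\begin{enumerate}
\item[(a)] If $\operatorname{Tor}^R_m(E_J,M)=0$ for all $m>0$, then $C_J\simeq E_J\otimes^{\mathbf{L}}_RT$, and for all $m\ge0$
\[
\operatorname{Ext}^m_T(C_J,C_I)\cong\operatorname{Ext}^m_R(E_J,E_I)\oplus\operatorname{Ext}^m_R(E_J,E_I\otimes_RM).
\]
\item[(b)] If $J\cap K=\varnothing$, then $C_J\otimes_TC_K\cong C_{J\cup K}$, and $\theta^{C_J}_{C_K}$ is an isomorphism if and only if $\theta^{E_J}_{E_K\otimes_RM}$ is.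
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\operatorname{Tor}^R_m(E_J,T)\cong\operatorname{Tor}^R_m(E_J,R)\oplus\operatorname{Tor}^R_m(E_J,M)=0$ for $m>0$. So if $P\to E_J$ is a free resolution over $R$, then $P\otimes_RT\to C_J$ is a free resolution over $T$, and $\operatorname{Hom}_T(P\otimes_RT,C_I)\cong\operatorname{Hom}_R(P,C_I)$.

(b) We have $C_J\otimes_TC_K\cong E_J\otimes_RC_K=E_J\otimes_RE_K\otimes_RT\cong C_{J\cup K}$. The isomorphism $\operatorname{Hom}_T(E_J\otimes_RT,-)\cong\operatorname{Hom}_R(E_J,-)$ restricts maps along $y\mapsto y\otimes1$, so it carries $\theta^{C_J}_{C_K}$ to $\theta^{E_J}_{C_K}=\theta^{E_J}_{E_K}\oplus\theta^{E_J}_{E_K\otimes_RM}$. The first summand is an isomorphism by Lemma~\ref{lem:EI}(b).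
\end{proof}

The task is now to find $M$ for which $\operatorname{Ext}^*_R(E_J,E_I\otimes_RM)$ vanishes or not as we please.

\section{Two factors: breaking one relation}\label{sec:two}

Take $n=2$ and write $E_1,E_2,E_{12}$ for $E_{\{1\}},E_{\{2\}},E_{\{1,2\}}$, with the same convention for the $C_I$. Over $R=\Lambda\otimes_k\Lambda$ we have $[E_{12}]\trianglelefteq[E_1]$, and the quotient is $\mathbf{R}\mathrm{Hom}_R(E_1,E_{12})\simeq E_2$. We destroy this relation by a module $M$ that interacts badly with the quotient $E_2$ and well with $R$, $E_1$ and $E_{12}$.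

Let $\Phi=\Phi(d^\top)\otimes_k\Phi(d)$. Explicitly, let $a=d^\top\otimes1$ and $b=1\otimes d$ act on $\Lambda^2\otimes_k\Lambda^2=R^4$; they commute and have square zero. Then $\Phi_0=\Phi_1=R^4\oplus R^4$, with summands of bidegrees $(0,0),(1,1)$ and $(1,0),(0,1)$, and the differentials are
\[
\begin{pmatrix}a&-b\\ b&a\end{pmatrix}\colon\Phi_0\to\Phi_1,\qquad\begin{pmatrix}a&b\\ -b&a\end{pmatrix}\colon\Phi_1\to\Phi_0 .
\]
By \eqref{eq:tensor}, $E_I\otimes_R\Phi$ is the tensor product over $k$ of $N^I_1\otimes_\Lambda\Phi(d^\top)$ and $N^I_2\otimes_\Lambda\Phi(d)$. By Proposition~\ref{prop:table} the first factor is acyclic exactly when $1\in I$, and the second exactly when $2\notin I$. So $E_I\otimes_R\Phi$ is acyclic for $I=\varnothing,\{1\},\{1,2\}$. For $I=\{2\}$, Lemma~\ref{lem:transpose} and the K\"unneth formula give, with $H=H(d^\top)$,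
\[
\mathrm{H}_m(E_2\otimes_R\Phi)\cong\big(H\otimes_k\operatorname{Hom}_k(H,k)\big)^2\ne0\qquad\text{for all }m .
\]

Let $M=\operatorname{coker}(\Phi_1\to\Phi_0)$. The nonnegative half of $\Phi$ is a free resolution of $M$, so $\operatorname{Tor}^R_m(E_I,M)=\mathrm{H}_m(E_I\otimes_R\Phi)=0$ for $m>0$ and $I\ne\{2\}$, and Lemma~\ref{lem:base}(a) applies to $J=\{1\}$ and $J=\{1,2\}$. The negative half controls Ext. Since $E_{12}\otimes_R\Phi$ is acyclic and $E_{12}\cong\operatorname{Hom}_k(R,k)$ is injective,
\[
0\to E_{12}\otimes_RM\to E_{12}\otimes_R\Phi_{-1}\to E_{12}\otimes_R\Phi_{-2}\to\cdots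
\]
is an injective resolution with terms $E_{12}^8$. Now $\operatorname{Hom}_R(E_{12},E_{12})\cong R$ and $\operatorname{Hom}_R(E_1,E_{12})\cong E_2$, so $\operatorname{Hom}_R(E_{12},-)$ and $\operatorname{Hom}_R(E_1,-)$ turn this resolution into the negative halves of $\Phi$ and of $E_2\otimes_R\Phi$. Over $T=R\ltimes M$ we obtain, for $m\ge1$,
\[
\operatorname{Ext}^m_T(C_{12},C_{12})\cong\mathrm{H}_{-1-m}(\Phi)=0,\qquad\operatorname{Ext}^m_T(C_1,C_{12})\cong\mathrm{H}_{-1-m}(E_2\otimes_R\Phi)\ne0 .
\]
The next section shows that $C_1$ and $C_{12}$ are semidualizing. So both modules survive the base change, while the relation between them does not.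

The computation suggests the general rule: the relation between $C_I$ and $C_J$ is decided by the homology of $E_{I\setminus J}\otimes_R\Phi$. To contradict transitivity in this way we need a chain $L\subsetneq J\subsetneq I$ in which $I\setminus L$ is forbidden while $I$ is not. This forces $L\ne\varnothing$, hence $|I|\ge3$.

\section{Forbidding differences, and the proof of Theorem~\ref{thm:A}}\label{sec:general}

Let $n\ge1$ again be arbitrary. For $S\subseteq[n]$ let
\[
\Phi^S=\Phi^{(1)}\otimes_k\cdots\otimes_k\Phi^{(n)},\qquad\Phi^{(i)}=\Phi(d)\ \text{ if }i\in S,\qquad\Phi^{(i)}=\Phi(d^\top)\ \text{ if }i\notin S,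
\]
a $\mathbb{Z}/2$-graded complex of finitely generated free $R$-modules. Both rows of the table in Proposition~\ref{prop:table} are needed for $\Phi^S$ to single out one subset: the factors $\Phi(d)$ detect $S\subseteq I$, and the factors $\Phi(d^\top)$ detect $I\subseteq S$.

\begin{lemma}\label{lem:detect}
The complex $E_I\otimes_R\Phi^S$ is acyclic if $I\ne S$, and $E_S\otimes_R\Phi^S$ has nonzero homology in both degrees.
\end{lemma}

\begin{proof}
By \eqref{eq:tensor} and the K\"unneth formula, the homology of $E_I\otimes_R\Phi^S$ is the tensor product over $k$ of the homologies of the complexes $N^I_i\otimes_\Lambda\Phi^{(i)}$. By Proposition~\ref{prop:table} the $i$-th of these is nonzero if and only if either $i\in S$ and $i\in I$, or $i\notin S$ and $i\notin I$. All of them are nonzero if and only if $I=S$. In that case each is nonzero in both degrees, hence so is the product.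
\end{proof}

Fix a set $\mathcal{F}$ of nonempty subsets of $[n]$, and put
\[
\Phi=\bigoplus_{S\in\mathcal{F}}\Phi^S,\qquad M=\operatorname{coker}(\Phi_1\to\Phi_0),\qquad T=R\ltimes M,\qquad C_I=E_I\otimes_RT .
\]
View $\Phi$ as a $2$-periodic complex. Lemma~\ref{lem:detect} gives
\begin{equation}\label{eq:detect}
\begin{gathered}
E_I\otimes_R\Phi\ \text{ is acyclic if }I\notin\mathcal{F};\\
\mathrm{H}_m(E_I\otimes_R\Phi)\ne0\ \text{ for all }m\in\mathbb{Z}\ \text{ if }I\in\mathcal{F}.
\end{gathered}
\end{equation}
Since $\varnothing\notin\mathcal{F}$, the complex $\Phi$ itself is acyclic, so $\Phi_{\ge0}$ is a free resolution of $M$ and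
\begin{equation}\label{eq:tor}
\operatorname{Tor}^R_m(E_I,M)\cong\mathrm{H}_m(E_I\otimes_R\Phi)\qquad(I\subseteq[n],\ m>0).
\end{equation}
For general $I$ the module $E_I$ is not injective, and Lemma~\ref{lem:EI}(b) takes over the role that injectivity played in Section~\ref{sec:two}.

\begin{lemma}\label{lem:ext}
Let $J\subseteq I\subseteq[n]$ with $I\notin\mathcal{F}$, and put $K=I\setminus J$.
\begin{enumerate}
\item[(a)] $\operatorname{Ext}^m_R(E_J,E_I\otimes_RM)\cong\mathrm{H}_{-1-m}(E_K\otimes_R\Phi)$ for $m\ge1$.
\item[(b)] If $K\notin\mathcal{F}$, then $\theta^{E_J}_{E_K\otimes_RM}$ is an isomorphism.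
\end{enumerate}
\end{lemma}

\begin{proof}
For any $L\subseteq[n]$ the module $E_L\otimes_RM$ is the cokernel of $E_L\otimes_R\Phi_1\to E_L\otimes_R\Phi_0$. If $L\notin\mathcal{F}$, then $E_L\otimes_R\Phi$ is acyclic, so $\Phi_0\to\Phi_{-1}$ induces an exact sequence
\begin{equation}\label{eq:cores}
0\to E_L\otimes_RM\to E_L\otimes_R\Phi_{-1}\to E_L\otimes_R\Phi_{-2}\to\cdots,
\end{equation}
which is obtained by tensoring $0\to M\to\Phi_{-1}\to\Phi_{-2}\to\cdots$ with $E_L$.

(a) Take $L=I$. The terms $E_I\otimes_R\Phi_j$ are finite direct sums of copies of $E_I$, so $\operatorname{Ext}^m_R(E_J,-)$ vanishes on them for $m>0$ by Lemma~\ref{lem:EI}(b). Hence $\operatorname{Ext}^m_R(E_J,E_I\otimes_RM)$ is the $m$-th cohomology of $\operatorname{Hom}_R(E_J,E_I\otimes_R\Phi_{-1-\bullet})$. The maps $\theta^{E_J}_{E_K\otimes_R\Phi_j}\colon E_K\otimes_R\Phi_j\to\operatorname{Hom}_R(E_J,E_I\otimes_R\Phi_j)$ are isomorphisms by Lemma~\ref{lem:EI}(b) and additivity, and they commute with the differentials by naturality. So the complex is isomorphic to $E_K\otimes_R\Phi_{-1-\bullet}$,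 whose $m$-th cohomology for $m\ge1$ is $\mathrm{H}_{-1-m}(E_K\otimes_R\Phi)$.

(b) By \eqref{eq:cores} for $L=K$, the module $E_K\otimes_RM$ is the kernel of $E_K\otimes_R\Phi_{-1}\to E_K\otimes_R\Phi_{-2}$. By \eqref{eq:cores} for $L=I$ and left exactness, $\operatorname{Hom}_R(E_J,E_I\otimes_RM)$ is the kernel of $\operatorname{Hom}_R(E_J,E_I\otimes_R\Phi_{-1})\to\operatorname{Hom}_R(E_J,E_I\otimes_R\Phi_{-2})$. By naturality of $\theta^{E_J}$, the isomorphisms $\theta^{E_J}_{E_K\otimes_R\Phi_{-1}}$ and $\theta^{E_J}_{E_K\otimes_R\Phi_{-2}}$ induce on these kernels the map $\theta^{E_J}_{E_K\otimes_RM}$, which is therefore an isomorphism.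
\end{proof}

\begin{proposition}\label{prop:main}
Let $I,J\subseteq[n]$ with $I,J\notin\mathcal{F}$.
\begin{enumerate}
\item[(a)] $C_I\simeq E_I\otimes^{\mathbf{L}}_RT$, and $C_I$ is a semidualizing $T$-module.
\item[(b)] If $J\subseteq I$ and $I\setminus J\notin\mathcal{F}$, then $\mathbf{R}\mathrm{Hom}_T(C_J,C_I)\simeq C_{I\setminus J}$ and $[C_I]\trianglelefteq[C_J]$.
\item[(c)] If $J\subseteq I$ and $I\setminus J\in\mathcal{F}$, then $\operatorname{Ext}^m_T(C_J,C_I)\ne0$ for all $m\ge1$, and $[C_I]\ntrianglelefteq[C_J]$.
\end{enumerate}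
\end{proposition}

\begin{proof}
By \eqref{eq:detect} and \eqref{eq:tor}, the hypothesis of Lemma~\ref{lem:base}(a) holds for every subset not in $\mathcal{F}$; this gives the first claim of (a). Let $J\subseteq I$ and $K=I\setminus J$. Lemmas~\ref{lem:base}(a), \ref{lem:EI}(b) and~\ref{lem:ext}(a) give
\begin{equation}\label{eq:key}
\operatorname{Ext}^m_T(C_J,C_I)\cong\mathrm{H}_{-1-m}(E_K\otimes_R\Phi)\qquad(m\ge1).
\end{equation}
If $K\in\mathcal{F}$, these modules are all nonzero by \eqref{eq:detect}. If $K\notin\mathcal{F}$, they vanish, and $\theta^{C_J}_{C_K}\colon C_K\to\operatorname{Hom}_T(C_J,C_I)$ is an isomorphism by Lemmas~\ref{lem:base}(b) and~\ref{lem:ext}(b).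

For (a) take $J=I$. Then $K=\varnothing\notin\mathcal{F}$ and $\theta^{C_I}_T$ is the homothety map. For (b), all of $I,J,K$ lie outside $\mathcal{F}$, so the preceding paragraph applies to $J$ and also, with the roles of $J$ and $K$ exchanged, to $K$. Lemma~\ref{lem:criterion} with $B=C_J$ and $B'=C_K$ shows that $C_J$ is $C_I$-reflexive. For (c), the complex $\mathbf{R}\mathrm{Hom}_T(C_J,C_I)$ is not homologically bounded.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $n=3$, $\mathcal{F}=\{\{2,3\}\}$ and
\[
C=C_{\{1,2,3\}},\qquad C'=C_{\{1,2\}},\qquad C''=C_{\{1\}} .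
\]
These modules are semidualizing by Proposition~\ref{prop:main}(a). The differences $\{1,2,3\}\setminus\{1,2\}=\{3\}$ and $\{1,2\}\setminus\{1\}=\{2\}$ are not in $\mathcal{F}$, so $[C]\trianglelefteq[C']$ and $[C']\trianglelefteq[C'']$ by part (b). The difference $\{1,2,3\}\setminus\{1\}=\{2,3\}$ is in $\mathcal{F}$, so part (c) gives $\operatorname{Ext}^m_T(C'',C)\ne0$ for all $m\ge1$ and $[C]\ntrianglelefteq[C'']$.
\end{proof}

\begin{remark}
In this example the two quotients of Section~\ref{sec:intro} are $X\simeq C_{\{3\}}$ and $X'\simeq C_{\{2\}}$. By Proposition~\ref{prop:main}(a) and Lemma~\ref{lem:EI}(a),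
\[
X'\otimes^{\mathbf{L}}_TX\simeq E_{\{2\}}\otimes^{\mathbf{L}}_RE_{\{3\}}\otimes^{\mathbf{L}}_RT\simeq E_{\{2,3\}}\otimes^{\mathbf{L}}_RT .
\]
Its homology in degree $m>0$ is $\operatorname{Tor}^R_m(E_{\{2,3\}},M)$, which is nonzero by \eqref{eq:tor} and \eqref{eq:detect}. This is where the analogy with divisibility fails.
\end{remark}

\section{Factorization and the absence of cycles}\label{sec:factor}

Proposition~\ref{prop:main} decides the relation for nested subsets. To exclude relations between subsets that are not nested, and to exclude cycles, we need a consequence of $[C]\trianglelefteq[C']$ that can be counted. In this section $(R,\mathfrak{m},\kappa)$ is any Noetherian local ring.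

Let $\mathsf{D}^{f}_{+}(R)$ consist of the complexes $Y$ with all $\mathrm{H}_i(Y)$ finitely generated and $\mathrm{H}_i(Y)=0$ for $i\ll0$. Recall that such a $Y$ has a \emph{minimal free resolution}: a complex $F\simeq Y$ of finitely generated free modules with $F_i=0$ for $i\ll0$ and $\partial F\subseteq\mathfrak{m}F$. It follows that $\mathsf{D}^{f}_{+}(R)$ is closed under $\otimes^{\mathbf{L}}_R$, and it is closed under mapping cones. For homologically finite $Y,Y'$ the complex $\operatorname{Hom}_R(F,-)$ shows that each homology module of $\mathbf{R}\mathrm{Hom}_R(Y,Y')$ is finitely generated. The \emph{Poincar\'e series} of $Y\in\mathsf{D}^{f}_{+}(R)$ is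
\[
P_Y(t)=\sum_i\dim_\kappa\mathrm{H}_i(\kappa\otimes^{\mathbf{L}}_RY)\,t^i=\sum_i(\operatorname{rank}F_i)\,t^i,
\]
a Laurent series with nonnegative integer coefficients. The second expression shows that $P_Y=0$ only if $Y\simeq0$, that $P_Y=t^a$ only if $Y\simeq\Sigma^aR$, and that a finitely generated module $Y$ is free if and only if $P_Y$ is constant. The K\"unneth formula over $\kappa$, applied to $\kappa\otimes^{\mathbf{L}}_R(Y\otimes^{\mathbf{L}}_RY')\simeq(\kappa\otimes^{\mathbf{L}}_RY)\otimes_\kappa(\kappa\otimes^{\mathbf{L}}_RY')$, gives $P_{Y\otimes^{\mathbf{L}}_RY'}=P_YP_{Y'}$. No cancellation occurs in such products. Therefore: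
\begin{equation}\label{eq:monomial}
\begin{gathered}
\text{if a finite product of Laurent series with nonnegative coefficients}\\
\text{is a nonzero monomial, then every factor is a monomial.}
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:faithful}
Let $C$ be a semidualizing $R$-complex. If $Y\in\mathsf{D}^{f}_{+}(R)$ and $\mathbf{R}\mathrm{Hom}_R(Y,C)\simeq0$, then $Y\simeq0$.
\end{lemma}

\begin{proof}
For any complex $W$, the complex $\kappa\otimes^{\mathbf{L}}_RW$ is represented by a complex of $\kappa$-vector spaces, so it is isomorphic to a direct sum of shifts of $\kappa$. Hence $\mathbf{R}\mathrm{Hom}_R(\kappa,\mathbf{R}\mathrm{Hom}_R(W,C))\simeq\mathbf{R}\mathrm{Hom}_R(\kappa\otimes^{\mathbf{L}}_RW,C)$ is a product of shifts of $\mathbf{R}\mathrm{Hom}_R(\kappa,C)$, with one factor for each summand. For $W=C$ the left side is $\mathbf{R}\mathrm{Hom}_R(\kappa,R)$, which is nonzero because $\operatorname{Ext}^{\operatorname{depth}R}_R(\kappa,R)\ne0$. So $\mathbf{R}\mathrm{Hom}_R(\kappa,C)\not\simeq0$. For $W=Y$ the left side is zero, so the product is empty.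 Thus $P_Y=0$ and $Y\simeq0$.
\end{proof}

\begin{proposition}\label{prop:factor}
Let $C,C'$ be semidualizing complexes over a Noetherian local ring $R$ with $[C]\trianglelefteq[C']$, and put $X=\mathbf{R}\mathrm{Hom}_R(C',C)$. Then $X$ is homologically finite and the evaluation morphism $\varepsilon\colon C'\otimes^{\mathbf{L}}_RX\to C$ is an isomorphism. Hence $P_C=P_{C'}P_X$.
\end{proposition}

\begin{proof}
The complex $X$ is homologically bounded by hypothesis, so it is homologically finite, and $\operatorname{cone}\varepsilon\in\mathsf{D}^{f}_{+}(R)$. By Lemma~\ref{lem:faithful} it suffices to show that $\mathbf{R}\mathrm{Hom}_R(\varepsilon,C)$ is an isomorphism. Put $\delta=\delta^C_{C'}$ and $W=\mathbf{R}\mathrm{Hom}_R(C',\mathbf{R}\mathrm{Hom}_R(X,C))$, and consider the two composites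
\begin{gather*}
R\to\mathbf{R}\mathrm{Hom}_R(C,C)\xrightarrow{\ \mathbf{R}\mathrm{Hom}_R(\varepsilon,C)\ }\mathbf{R}\mathrm{Hom}_R(C'\otimes^{\mathbf{L}}_RX,C)\simeq W,\\
R\to\mathbf{R}\mathrm{Hom}_R(C',C')\xrightarrow{\ \mathbf{R}\mathrm{Hom}_R(C',\delta)\ }W,
\end{gather*}
which begin with homothety morphisms. A morphism $R\to W$ in $\mathsf{D}(R)$ is determined by the image of $1$ in $\mathrm{H}_0(W)$, the set of morphisms $C'\to\mathbf{R}\mathrm{Hom}_R(X,C)$ in $\mathsf{D}(R)$. The second composite sends $1$ to $\delta$. The first sends $1$ to the adjoint of $\varepsilon$. Represent $C'$ by a free resolution $F$, the complex $C$ by an injective resolution $I$, and $X$ by $\operatorname{Hom}_R(F,I)$. Then $\varepsilon(y\otimes\varphi)=(-1)^{|y||\varphi|}\varphi(y)$, and the adjoint $y\mapsto(\varphi\mapsto(-1)^{|y||\varphi|}\varphi(y))$ is $\delta$. So the composites agree. The second is an isomorphism, because $C'$ is semidualizing and $\delta$ is an isomorphism. As the homothety morphism of $C$ is an isomorphism, so is $\mathbf{R}\mathrm{Hom}_R(\varepsilon,C)$.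
\end{proof}

\begin{corollary}\label{cor:cycles}
Let $R$ be a Noetherian local ring. If $[C_1]\trianglelefteq[C_2]\trianglelefteq\cdots\trianglelefteq[C_m]\trianglelefteq[C_1]$ in $\mathfrak{S}(R)$, then $[C_1]=\cdots=[C_m]$. In particular $\trianglelefteq$ is antisymmetric.
\end{corollary}

\begin{proof}
Put $C_{m+1}=C_1$ and $X_i=\mathbf{R}\mathrm{Hom}_R(C_{i+1},C_i)$. Proposition~\ref{prop:factor} gives $P_{C_i}=P_{C_{i+1}}P_{X_i}$ for $1\le i\le m$, so $P_{C_1}=P_{C_1}\prod_iP_{X_i}$. Since $P_{C_1}\ne0$ and Laurent series over $\mathbb{Z}$ form a domain, $\prod_iP_{X_i}=1$. By \eqref{eq:monomial} each $P_{X_i}$ is a monomial. The coefficients are positive integers with product $1$, so $P_{X_i}=t^{a_i}$ and $X_i\simeq\Sigma^{a_i}R$. Hence $C_i\simeq C_{i+1}\otimes^{\mathbf{L}}_RX_i\simeq\Sigma^{a_i}C_{i+1}$.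
\end{proof}

\begin{remark}
The corollary fails without the local hypothesis. Over $R=k\times k$ all constructions split along the two factors, so $K=(k\times0)\oplus\Sigma(0\times k)$ is semidualizing, with $[K]\trianglelefteq[R]\trianglelefteq[K]$ and $[K]\ne[R]$.
\end{remark}

\section{Proofs of Theorems~\ref{thm:B} and~\ref{thm:C}}\label{sec:BC}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $R$, $T$ and $C_I$ be as in Section~\ref{sec:general}. By Proposition~\ref{prop:main} it remains to prove that $[C_I]\trianglelefteq[C_J]$ with $I,J\notin\mathcal{F}$ implies $J\subseteq I$. This also shows that the modules are pairwise nonisomorphic, since $C_I\cong C_J$ gives $\trianglelefteq$ in both directions and so $I=J$.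

Suppose that $[C_I]\trianglelefteq[C_J]$ and $j\in J\setminus I$. The idea is that $E$ divides the $j$-th factor of $E_J$ but cannot divide the $j$-th factor $\Lambda$ of $E_I$. To see the $j$-th factor we descend from $T$ to $R$ along the retraction $T\to R$ and then restrict to $\Lambda_j$.

By Proposition~\ref{prop:factor}, $C_I\simeq C_J\otimes^{\mathbf{L}}_TZ$ with $Z=\mathbf{R}\mathrm{Hom}_T(C_J,C_I)$ homologically finite. For $L\notin\mathcal{F}$ we have $C_L\simeq E_L\otimes^{\mathbf{L}}_RT$, and $R\to T\to R$ is the identity, so $C_L\otimes^{\mathbf{L}}_TR\simeq E_L$. The functor $-\otimes^{\mathbf{L}}_TR$ carries $\otimes^{\mathbf{L}}_T$ to $\otimes^{\mathbf{L}}_R$. Therefore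
\[
E_I\simeq E_J\otimes^{\mathbf{L}}_RZ',\qquad Z'=Z\otimes^{\mathbf{L}}_TR,
\]
and $Z'\in\mathsf{D}^{f}_{+}(R)$, as it is represented by the tensor product of a minimal free resolution of $Z$ with $R$. Lemma~\ref{lem:EI}(a) gives $E_J\simeq E_{\{j\}}\otimes^{\mathbf{L}}_RE_{J\setminus\{j\}}$, so
\[
E_I\simeq E_{\{j\}}\otimes^{\mathbf{L}}_RY,\qquad Y=E_{J\setminus\{j\}}\otimes^{\mathbf{L}}_RZ'\in\mathsf{D}^{f}_{+}(R).
\]
The ring $R$ is a finitely generated free $\Lambda_j$-module, so $Y\in\mathsf{D}^{f}_{+}(\Lambda_j)$. Moreover, if $Q\to E$ is a free resolution over $\Lambda_j$, then $Q\otimes_{\Lambda_j}R$ is a free resolution of $E\otimes_{\Lambda_j}R\cong E_{\{j\}}$ over $R$, and $(Q\otimes_{\Lambda_j}R)\otimes_RY\cong Q\otimes_{\Lambda_j}Y$. Hence $E_I\simeq E\otimes^{\mathbf{L}}_{\Lambda_j}Y$ in $\mathsf{D}(\Lambda_j)$. Since $j\notin I$, the module $E_I$ is nonzero, finitely generated and free over $\Lambda_j$. So, with Poincar\'e series over $\Lambda_j$, the product $P_EP_Y$ is a nonzero constant. By \eqref{eq:monomial}, $P_E$ is a monomial, and its constant term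 $\dim_kE/\mathfrak{m}E$ is nonzero, so $P_E$ is constant. Then $E$ is free over $\Lambda$, which contradicts Proposition~\ref{prop:table}.
\end{proof}

\begin{example}\label{ex:chain}
Let $m\ge1$, take $n=m$, and let $\mathcal{F}$ be the set of intervals $\{a,a+1,\dots,b\}$ with $2\le a<b\le m$. No initial segment $[i]$ lies in $\mathcal{F}$, and for $1\le j\le i$ the difference $[i]\setminus[j]$ lies in $\mathcal{F}$ exactly when $i-j\ge2$. So the modules $C_i=C_{[i]}$ form a chain $[C_m]\trianglelefteq[C_{m-1}]\trianglelefteq\cdots\trianglelefteq[C_1]$ over an Artinian local ring in which $[C_i]\trianglelefteq[C_j]$ holds only for $j\in\{i,i-1\}$.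
\end{example}

The proof of Theorem~\ref{thm:C} generalizes this example. The transitive closure of $\rho$ is embedded in a power set by principal up-sets, and then every difference that does not come from $\rho$ is forbidden. The point to check is that a difference of two nested up-sets determines both of them, so that forbidding one pair does not affect another.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(2)$\Rightarrow$(1) holds because $T$ is Noetherian and local and $\mathfrak{S}_0(T)\subseteq\mathfrak{S}(T)$.

(1)$\Rightarrow$(3). Reflexivity is Example~\ref{ex:basic}(b). If each of $x,y$ is related to the other in the transitive closure of $\rho$, then $x$ and $y$ lie on a common cycle of $\rho$. Corollary~\ref{cor:cycles} and the injectivity of the embedding give $x=y$.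

(3)$\Rightarrow$(2). The case $P=\varnothing$ is trivial, so identify $P$ with $[n]$ for some $n\ge1$. Let $\le$ be the transitive closure of $\rho$; by (3) it is a partial order. Put $U_x=\{z\in P:x\le z\}$. The element $x$ is the least element of $U_x$, so the sets $U_x$ are distinct, and $U_y\subseteq U_x$ if and only if $x\le y$. Let
\[
\mathcal{A}=\{\varnothing\}\cup\{U_x:x\in P\}\cup\{U_x\setminus U_y:x\mathrel{\rho}y\},
\]
and let $\mathcal{F}$ be the set of all subsets of $P$ not in $\mathcal{A}$. Then $\varnothing\notin\mathcal{F}$ and $U_x\notin\mathcal{F}$. Theorem~\ref{thm:B} provides $T$ and pairwise nonisomorphic semidualizing modules $C_x=C_{U_x}$ such that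
\[
[C_x]\trianglelefteq[C_y]\iff x\le y\ \text{ and }\ U_x\setminus U_y\in\mathcal{A}.
\]
If $x\mathrel{\rho}y$, both conditions on the right hold. Conversely, assume that they hold. If $x=y$, then $x\mathrel{\rho}y$ by reflexivity. Let $x<y$ and $D=U_x\setminus U_y$. Then $x\in D$, so $D$ is nonempty with least element $x$. If $D=U_z$, then $z=x$ by uniqueness of least elements, which is impossible because $y\in U_x$ and $y\notin D$. Hence $D=U_{x'}\setminus U_{y'}$ with $x'\mathrel{\rho}y'$. Here $x'\ne y'$ because $D\ne\varnothing$, so $x'<y'$ and $x'$ is the least element of $D$. Thus $x'=x$. Both $U_y$ and $U_{y'}$ are contained in $U_x$ and have the complement $D$ there, so $U_y=U_{y'}$ and $y=y'$. Therefore $x\mathrel{\rho}y$.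
\end{proof}

\begin{thebibliography}{1}
\bibitem{SW} Sean Sather-Wagstaff, \emph{Semidualizing modules and the divisor class group}, arXiv:math/0408399 (2004).
\end{thebibliography}
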